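# The operation $\mathrm{Sq}^0$ on the cohomology of the Steenrod algebra is eventually an isomorphism

## 1. Primitives of the dual Steenrod algebra and $\mathrm{Ext}^1$

Let $\mathcal A$ be the mod 2 Steenrod algebra and $P=\mathcal A_*=\mathbb F_2[\xi_1,\xi_2,\dots]$ its dual, with
$$|\xi_n|=2^n-1,\qquad \Delta\xi_n=\sum_{i=0}^n\xi_{n-i}^{2^i}\otimes\xi_i,\qquad \xi_0=1 .$$
The groups $\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ are the cohomology of the cobar complex $P^{\otimes s}$, whose elements we write as sums of $[x_1|\dots|x_s]$. If all $x_i$ have positive degree, then $d[x_1|\dots|x_s]=\sum_i[x_1|\dots|\bar\Delta x_i|\dots|x_s]$, where $\bar\Delta x=\Delta x+x\otimes1+1\otimes x$. Products are given by juxtaposition.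

The Frobenius $\varphi:P\to P$, $\varphi(x)=x^2$, is an injective map of Hopf algebras that doubles degrees. Applying $\varphi$ in every slot of the cobar complex gives
$$\mathrm{Sq}^0:\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)\to\mathrm{Ext}^{s,2t}_{\mathcal A}(\mathbb F_2,\mathbb F_2).$$
It is linear, and multiplicative because it is $\varphi$ slot by slot.

How close is $\mathrm{Sq}^0$ to an isomorphism? For $s=0$ it is the identity of $\mathbb F_2$. For $s=1$ there is a complete answer.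

**Proposition 1.** For every $t$, $\mathrm{Sq}^0:\mathrm{Ext}^{1,t}\to\mathrm{Ext}^{1,2t}$ is an isomorphism. A basis of $\mathrm{Ext}^1$ is given by $h_i=[\xi_1^{2^i}]$, $i\ge0$, and $\mathrm{Sq}^0h_i=h_{i+1}$.

**Proof.** The differential $\mathbb F_2\to P$ of the cobar complex is zero, so $\mathrm{Ext}^{1,t}$ is the space of primitives of degree $t$ in $P$: those $x$ with $\Delta x=x\otimes1+1\otimes x$. There are none in degrees $\le0$. Put
$$D=\varphi(P)=\mathbb F_2[\xi_1^2,\xi_2^2,\dots],\qquad E=P/(\xi_1^2,\xi_2^2,\dots),\qquad \pi:P\to E.$$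
For a finite set $S$ of indices let $\xi^S=\prod_{n\in S}\xi_n$. Each monomial is uniquely some $\xi^S$ times a monomial in the squares, so the $\xi^S$ form a basis of $P$ over $D$. Since $\Delta D\subset D\otimes D$ and $\pi$ kills the positive-degree part of $D$, we have $(\pi\otimes1)\Delta d=1\otimes d$ for $d\in D$. Also $(\pi\otimes1)\Delta\xi_n=\xi_n\otimes1+1\otimes\xi_n$, because $\pi(\xi_{n-i}^{2^i})=0$ for $0<i<n$. Multiplying,
$$(\pi\otimes1)\Delta(\xi^Sd)=\sum_{S'\subset S}\xi^{S'}\otimes\xi^{S\setminus S'}d .\tag{1}$$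

Let $x=\sum_S\xi^Sd_S$ be a homogeneous primitive. Then $(\pi\otimes1)\Delta x=\pi(x)\otimes1+1\otimes x$. Compare the coefficients of $\xi_n\in E$ on the two sides: by (1), $\sum_{S\ni n}\xi^{S\setminus\{n\}}d_S$ lies in $\mathbb F_2$. As the $\xi^{S}$ are a $D$-basis, $d_S=0$ whenever $n\in S$ and $|S|\ge2$, and $d_{\{n\}}\in\mathbb F_2$. Hence $x=d+\sum_nc_n\xi_n$ with $d\in D$, $c_n\in\mathbb F_2$.

If $|x|=2t$ is even, all $c_n$ vanish because $|\xi_n|$ is odd. So $x=\varphi(y)$ for a unique $y$, and $(\varphi\otimes\varphi)(\Delta y)=(\varphi\otimes\varphi)(y\otimes1+1\otimes y)$. As $\varphi\otimes\varphi$ is injective, $y$ is primitive. This is the first claim. If $|x|$ is odd, then $d=0$, since $D$ lives in even degrees, and a nonzero $x$ is some $\xi_n$. For $n\ge2$ the term $\xi_{n-1}^2\otimes\xi_1$ of $\bar\Delta\xi_n$ is nonzero, so $x=\xi_1$. Every positive integer is $2^i$ times an odd number, so the primitives are spanned by the $\xi_1^{2^i}$. $\square$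

Two things made this work: the splitting of $P$ into the exterior part $E$ and the part $D\cong P$ of squares, and the parity of $|\xi_n|$. What changes for larger $s$?

## 2. Kernels of $\mathrm{Sq}^0$ and the eventual statement

For larger $s$ the map is neither onto nor one-to-one. It is not onto for $s=2$: the class $h_0^2\in\mathrm{Ext}^{2,2}$ is nonzero, since under the Hopf algebra map $P\to\mathbb F_2[\xi_1]/(\xi_1^2)$ it goes to $h_0^2$ in $\mathrm{Ext}_{\mathbb F_2[\xi_1]/(\xi_1^2)}(\mathbb F_2,\mathbb F_2)=\mathbb F_2[h_0]$, while $\mathrm{Ext}^{2,1}=0$ for degree reasons (in the cobar complex on positive-degree elements, two slots have degree at least 2).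

It is not injective for $s=4$. The same map shows $h_0^4\ne0$, but $\mathrm{Sq}^0(h_0^4)=h_1^4=0$. To check the last equality, note
$$d[\xi_2+\xi_1^3]=[\xi_1|\xi_1^2],\qquad d\big([\xi_2|\xi_2]+[\xi_1^2|\xi_1\xi_2]+[\xi_1^2\xi_2|\xi_1]\big)=[\xi_1^2|\xi_1^2|\xi_1^2]+[\xi_1^4|\xi_1|\xi_1].\tag{2}$$
The first holds because $\bar\Delta\xi_2=\xi_1^2\otimes\xi_1$ and $\bar\Delta\xi_1^3=\xi_1\otimes\xi_1^2+\xi_1^2\otimes\xi_1$. For the second,
$$\bar\Delta(\xi_1\xi_2)=\xi_1^3\otimes\xi_1+\xi_1\otimes\xi_2+\xi_2\otimes\xi_1+\xi_1^2\otimes\xi_1^2,$$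
$$\bar\Delta(\xi_1^2\xi_2)=\xi_1^4\otimes\xi_1+\xi_1^2\otimes\xi_2+\xi_2\otimes\xi_1^2+\xi_1^2\otimes\xi_1^3,$$
and $d[\xi_2|\xi_2]=[\xi_1^2|\xi_1|\xi_2]+[\xi_2|\xi_1^2|\xi_1]$. Adding the three contributions, each of $[\xi_1^2|\xi_1^3|\xi_1]$, $[\xi_1^2|\xi_1|\xi_2]$, $[\xi_1^2|\xi_2|\xi_1]$, $[\xi_2|\xi_1^2|\xi_1]$ appears twice. So (2) says $h_0h_1=0$ and $h_1^3=h_2h_0^2$, whence $h_1^4=h_2h_0(h_0h_1)=0$.

So one can only hope that $\mathrm{Sq}^0$ becomes injective after one has applied it several times. This is the conjecture in the problem session "Algebraic Topology (Hanoi, August 2004): The problem session" by Carles Broto, Nguyen H V Hung, Nicholas J Kuhn, John H Palmieri, Stewart Priddy and Nobuaki Yagita (arXiv:0903.5034, 2009):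

**Conjecture.** For every $s$ there is a number $r=r(s)$ such that, with $\mathrm{Im}(\mathrm{Sq}^0)^i$ the image of $(\mathrm{Sq}^0)^i$ on $\mathrm{Ext}^s_{\mathcal A}(\mathbb F_2,\mathbb F_2)=\bigoplus_t\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$, the map
$$(\mathrm{Sq}^0)^{i-r}:\mathrm{Im}(\mathrm{Sq}^0)^r\to\mathrm{Im}(\mathrm{Sq}^0)^i$$
is an isomorphism for every $i\ge r$.

The conjecture is true, with $r(0)=0$ and $r(s)=(2s-1)(\lfloor\log_2s\rfloor+2)$ for $s\ge1$. It follows from a stronger statement about degrees.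

**Theorem 2.** Let $s\ge1$ and $r(s)=(2s-1)(\lfloor\log_2s\rfloor+2)$. If $2^{r(s)}\mid t$, then $\mathrm{Sq}^0:\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)\to\mathrm{Ext}^{s,2t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ is an isomorphism.

**Theorem 2 implies the conjecture.** For $s=0$ the map is the identity of $\mathbb F_2$. Let $s\ge1$, $r=r(s)$, $i\ge r$. The map $(\mathrm{Sq}^0)^{i-r}:\mathrm{Im}(\mathrm{Sq}^0)^r\to\mathrm{Im}(\mathrm{Sq}^0)^i$ is onto by definition. Since $\mathrm{Sq}^0$ doubles $t$, we have $\mathrm{Im}(\mathrm{Sq}^0)^r\subset\bigoplus_u\mathrm{Ext}^{s,2^ru}$. By Theorem 2, $\mathrm{Sq}^0$ is injective on $\mathrm{Ext}^{s,t}$ whenever $2^r\mid t$, and then $2^r\mid2t$ as well. Different $t$ go to different $2t$, so $(\mathrm{Sq}^0)^{i-r}$ is injective on $\bigoplus_u\mathrm{Ext}^{s,2^ru}$, in particular on $\mathrm{Im}(\mathrm{Sq}^0)^r$. $\square$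

**The exponent must depend on $s$.** For $k\ge2$ the class $h_0^{2^k}\in\mathrm{Ext}^{2^k,2^k}$ is nonzero, and $\mathrm{Sq}^0(h_0^{2^k})=h_1^{2^k}=0$. Here $t=2^k$. So for $s=2^k\ge4$ the divisibility exponent in Theorem 2 must be at least $\log_2s+1$. It is not claimed that the value $r(s)$ is sharp.

## 3. The Frobenius kernel, twisted comodules, and the comodule $V$

Comodules are graded left comodules, with coaction written $\rho$, and tensor products carry the diagonal coaction. For a $P$-comodule $M$ put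
$$H^p(M)_w=\mathrm{Ext}^p_P(\mathbb F_2,M)_w,$$
with $w$ the internal degree, computed by the cobar complex $P^{\otimes p}\otimes M$, and $H^p=0$ for $p<0$. So $H^s(\mathbb F_2)_t=\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$, and $H^0(M)=\{m:\rho(m)=1\otimes m\}$. The suspension $\Sigma^k$ raises degrees by $k$, so $H^p(\Sigma^kM)_w=H^p(M)_{w-k}$. We write $H_D$, $H_E$ for the same groups over $D$ and $E$. Cofree comodules $P\otimes W$ (coaction $\Delta\otimes1$) are injective, each $M$ embeds in $P\otimes M$ by $\rho$, and the injectives are the direct summands of cofree comodules.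

In $E$ every $\xi_n$ is primitive, so $E=\bigotimes_nE[\xi_n]$ as Hopf algebras, a tensor product of exterior algebras. By Künneth and passage to direct limits,
$$H_E^*(\mathbb F_2)=\mathbb F_2[h_{E,n}:n\ge1],\qquad h_{E,n}=[\xi_n]\in H^1_E(\mathbb F_2).$$

**Definition (twist).** For a $P$-comodule $Y$ let $Y^{(1)}$ be $Y$ with degrees doubled and coaction $(\varphi\otimes1)\rho$. It is a $D$-comodule, hence a $P$-comodule. Put $Y^{(0)}=Y$ and $Y^{(c)}=(Y^{(c-1)})^{(1)}$.

For example, $\mathbb F_2^{(1)}=\mathbb F_2$. The twist is exact, and since $\varphi$ is a ring map it commutes with tensor, symmetric and exterior powers. As $\varphi:P\cong D$ doubles degrees, the cobar complex of $D$ with coefficients in $Y^{(1)}$ is that of $P$ with coefficients in $Y$, with degrees doubled: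
$$H^p_D(Y^{(1)})_{2u}\cong H^p(Y)_u,\qquad H^p_D(Y^{(1)})_{\rm odd}=0.\tag{3}$$

**Definition (the comodule $V$).** $V$ has basis $v_n$ ($n\ge0$), $|v_n|=2^n$, and $\rho(v_n)=\sum_{i=0}^n\xi_{n-i}^{2^i}\otimes v_i$.

This is coassociative: $(\Delta\otimes1)\rho(v_n)$ and $(1\otimes\rho)\rho(v_n)$ both equal $\sum_{j\le m\le n}\xi_{n-m}^{2^m}\otimes\xi_{m-j}^{2^j}\otimes v_j$. For instance $\rho(v_0)=1\otimes v_0$ and $\rho(v_1)=1\otimes v_1+\xi_1\otimes v_0$. In $V/\mathbb F_2v_0$ the class of $v_n$ ($n\ge1$) has coaction $\sum_{i\ge1}\xi_{n-i}^{2^i}\otimes v_i$. In $V^{(1)}$ the element $v_{n-1}$ has degree $2^n$ and coaction $\sum_{i\ge0}\xi_{n-1-i}^{2^{i+1}}\otimes v_i$. So sending the class of $v_n$ to $v_{n-1}$ gives $V/\mathbb F_2v_0\cong V^{(1)}$, and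
$$0\to\Sigma\mathbb F_2=\mathbb F_2v_0\to V\to V^{(1)}\to0\tag{4}$$
is exact. Applying $\pi$ to the coaction, the $E$-coaction on $V$ is
$$v_n\mapsto1\otimes v_n+\xi_n\otimes v_0\quad(n\ge1),\qquad v_0\mapsto1\otimes v_0.\tag{5}$$

## 4. $E$-primitives and the Cartan–Eilenberg spectral sequence

We want to compute over $P$ by first computing over $E$ and then over $D$.

**Definition ($E$-primitives).** For a $P$-comodule $M$ let $F(M)=\{m\in M:(\pi\otimes1)\rho(m)=1\otimes m\}=H_E^0(M)$.

For example, $F(V)=\mathbb F_2v_0$ by (5), and $F(N)=N$ for every $D$-comodule $N$.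

**Lemma 3.** (i) $P\cong E\otimes D$ as left $E$-comodules, and $F(P)=D$. (ii) $F(M)$ is a $D$-comodule under $\rho$, and $H^0_D(F(M))=H^0(M)$. (iii) $F$ takes injectives to injectives, $P$-injectives are $E$-injective, and $R^qF(M)=H^q_E(M)$ on underlying vector spaces, as $\delta$-functors. In particular $H_E^q(M)$ is naturally a $D$-comodule and connecting maps of $H_E^*$ are $D$-colinear.

**Proof.** (i) Let $f:P\to D$ be $D$-linear with $f(1)=1$ and $f(\xi^S)=0$ for $S\ne\emptyset$. The map $g=(1\otimes f)(\pi\otimes1)\Delta:P\to E\otimes D$ is $E$-colinear, since $(\pi\otimes1)\Delta$ is the $E$-coaction and $1\otimes f$ is a map of cofree $E$-comodules. By (1), $g(\xi^Sd)=\xi^S\otimes d$, so $g$ is bijective. The $E$-primitives of $E\otimes D$ are $1\otimes D$, so $F(P)=g^{-1}(1\otimes D)=D$.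

(ii) Let $m\in F(M)$. Coassociativity gives
$$(\pi\otimes1\otimes1)(\Delta\otimes1)\rho(m)=(1\otimes\rho)(\pi\otimes1)\rho(m)=1\otimes\rho(m),$$
so $\rho(m)\in F(P)\otimes M=D\otimes M$. For $d\in D$ we have $\Delta d\in D\otimes D$, hence $(1\otimes\pi)\Delta d=d\otimes1$. Therefore $(1\otimes\pi\otimes1)(1\otimes\rho)\rho(m)=(1\otimes\pi\otimes1)(\Delta\otimes1)\rho(m)$ is $\rho(m)$ with a $1$ inserted in the middle, which says $\rho(m)\in D\otimes F(M)$. If $\rho(m)=1\otimes m$ then $m\in F(M)$, so $H^0_D(F(M))=H^0(M)$.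

(iii) By (i), $F(P\otimes W)=D\otimes W$, a cofree $D$-comodule, and $P\otimes W\cong E\otimes(D\otimes W)$ is cofree over $E$. Pass to direct summands. So an injective resolution $I$ of $M$ over $P$ is also one over $E$, and $H^q(F(I))$ is both $R^qF(M)$ and $H_E^q(M)$. For a short exact sequence of comodules, both connecting maps come from the same short exact sequence of complexes $F(I)$. $\square$

**Hypercohomology.** For a bounded below complex $C$ of $D$-comodules, $\mathbb H_D^n(C)=H^n(H_D^0(L))$, where $C\to L$ is a quasi-isomorphism to a bounded below complex of injectives. It is invariant under quasi-isomorphism, has long exact sequences, and if $C$ lives in degrees $\ge0$ there is a convergent first quadrant spectral sequence $H^p_D(H^q(C))\Rightarrow\mathbb H_D^{p+q}(C)$. Its edge map $H_D^p(H^0(C))\to\mathbb H_D^p(C)$ is induced by the inclusion $H^0(C)\to C$.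

**Proposition 4.** For every $P$-comodule $M$ there is a convergent first quadrant spectral sequence
$$E_2^{p,q}=H^p_D(H^q_E(M))\Longrightarrow H^{p+q}(M).\tag{6}$$
Its edge map $H^p_D(F(M))\to H^p(M)$ is the map of cobar complexes induced by $D\subset P$ and $F(M)\subset M$. For $M=Y^{(1)}$, composed with (3), the edge map $H^p(Y)_{w/2}\to H^p(Y^{(1)})_w$ is the map of cobar complexes induced by $\varphi$. For $Y=\mathbb F_2$ it is $\mathrm{Sq}^0$.

**Proof.** Let $I$ be an injective resolution of $M$. By Lemma 3, $F(I)$ is a complex of injective $D$-comodules with cohomology $H_E^q(M)$, and $\mathbb H_D^n(F(I))=H^n(H_D^0(F(I)))=H^n(H^0(I))=H^n(M)$. This gives (6), with the edge map induced by $F(M)=H^0(F(I))\to F(I)$.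

To make the edge map explicit, let $I^k=P\otimes P^{\otimes k}\otimes M$ be the cobar resolution of $M$ over $P$ and $J^k=D\otimes D^{\otimes k}\otimes F(M)$ that of $F(M)$ over $D$. The inclusion $J\subset I$ lands in $F(I)$, since $F(I^k)=D\otimes P^{\otimes k}\otimes M$. It is $D$-colinear and extends $F(M)\to F(I)$. So the edge map is what $H_D^0(J)\to H_D^0(F(I))=H^0(I)$ induces, and this is the inclusion of cobar complexes. For $M=Y^{(1)}$ we have $F(M)=M$, and the isomorphism (3) is induced by $\varphi$. $\square$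

## 5. Cohomology over $E$ of twisted comodules

To use (6) we need $H_E^q(Y^{(1)})$ as a $D$-comodule, not just as a vector space.

**Proposition 5.** For every $P$-comodule $Y$ and $q\ge0$ there is a $D$-colinear isomorphism $H^q_E(Y^{(1)})\cong\Sigma^{-q}(S^q(V)\otimes Y)^{(1)}$. Hence for every integer $w$ there is a spectral sequence
$$E_2^{p,q}=H^p(S^q(V)\otimes Y)_{(w+q)/2}\Longrightarrow H^{p+q}(Y^{(1)})_w,\tag{7}$$
where terms with $w+q$ odd are $0$, with the edge map of Proposition 4.

**Proof.** **Step 1: products are $D$-colinear.** Let $I,I'$ be cofree resolutions of $M,M'$. For a cofree comodule $P\otimes W$ and a comodule $N$, the map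
$$(P\otimes W)\otimes N\to P\otimes(W\otimes N),\qquad x\otimes w\otimes n\mapsto\sum xn_{(-1)}\otimes w\otimes n_{(0)},$$
is an isomorphism onto a cofree comodule, with inverse $x\otimes w\otimes n\mapsto\sum xS(n_{(-1)})\otimes w\otimes n_{(0)}$, $S$ being the antipode. So $I\otimes I'$ is an injective resolution of $M\otimes M'$. As $\pi$ is a ring map, a tensor product of $E$-primitives is $E$-primitive, so $F(I)\otimes F(I')\subset F(I\otimes I')$. As $D$ is a subring, this inclusion is $D$-colinear. We get $D$-colinear products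
$$H_E^q(M)\otimes H_E^{q'}(M')\to H_E^{q+q'}(M\otimes M').$$
Since $I,I'$ are also $E$-injective resolutions, the underlying map is the usual external product of $\mathrm{Ext}_E$.

**Step 2: reduction to $H_E^1(\mathbb F_2)$.** As $H_E^*(\mathbb F_2)=\mathbb F_2[h_{E,n}]$ is polynomial on $H_E^1$, multiplication gives a $D$-colinear isomorphism $S^q(H_E^1(\mathbb F_2))\cong H_E^q(\mathbb F_2)$.

**Step 3: coefficients in a $D$-comodule $M$.** Such an $M$ is $E$-trivial, and $H_E^0(M)=M$. By naturality of the external product, the product $z\cdot m$ of $z\in H_E^q(\mathbb F_2)$ and $m\in M$ is the image of $z$ under the $E$-colinear map $1\mapsto m$. In cobar terms, $[\xi_n]\cdot m=[\xi_n]m$. As an $E$-comodule $M$ is a direct sum of shifts of $\mathbb F_2$, and $\mathrm{Ext}_E$ commutes with direct sums. So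
$$H_E^q(\mathbb F_2)\otimes M\to H_E^q(M)\tag{8}$$
is an isomorphism, and it is $D$-colinear by Step 1.

**Step 4: $H_E^1(\mathbb F_2)$ is a shifted twist of $V$.** Consider the connecting map $V^{(1)}=H_E^0(V^{(1)})\to H_E^1(\Sigma\mathbb F_2)$ of (4). Lift the class of $v_n$, $n\ge1$, to $v_n\in V$; by (5) it goes to $[\xi_n]v_0$. So the connecting map carries a basis to a basis. It is $D$-colinear by Lemma 3, so $H_E^1(\mathbb F_2)\cong\Sigma^{-1}V^{(1)}$.

Steps 2 and 4 give $H_E^q(\mathbb F_2)\cong\Sigma^{-q}S^q(V)^{(1)}$, and (8) with $M=Y^{(1)}$ gives the first claim. By (3), $H^p_D(\Sigma^{-q}(S^qV\otimes Y)^{(1)})_w=H_D^p((S^qV\otimes Y)^{(1)})_{w+q}$ is $H^p(S^qV\otimes Y)_{(w+q)/2}$, or $0$ if $w+q$ is odd. So (6) becomes (7). $\square$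

**Consequence for $\mathrm{Sq}^0$.** Take $Y=\mathbb F_2$ and $w=2t$:
$$E_2^{p,q}=H^p(S^qV)_{t+q/2}\Longrightarrow\mathrm{Ext}_{\mathcal A}^{p+q,2t}(\mathbb F_2,\mathbb F_2),\qquad E_2^{p,q}=0\text{ for odd }q,\tag{9}$$
and the edge map at $(s,0)$ is $\mathrm{Sq}^0:\mathrm{Ext}^{s,t}\to\mathrm{Ext}^{s,2t}$. If $E_2^{p,q}=0$ for all $q\ge1$ with $p+q=s$, it is onto. Differentials into position $(s,0)$ start at positions with $q\ge1$ and $p+q=s-1$, so if $E_2^{p,q}=0$ there too, it is also injective.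

**Example ($s=1$ and $s=2$).** For $s=1$ only $(0,1)$ has to be considered, and $q=1$ is odd. This is the parity argument of Proposition 1. For $s=2$ the only position with $q\ge1$ even and $p+q\in\{1,2\}$ is $(0,2)$, with group $H^0(S^2V)_{t+1}$. The monomials $v_iv_j$ have degrees $2^i+2^j$, which are pairwise distinct by uniqueness of binary expansions. So a homogeneous primitive of $S^2V$ is a monomial $v_iv_j$, and the coefficient of $v_0^2$ in its coaction is $\xi_i\xi_j$. Hence only $v_0^2$, in degree $2$, is primitive. So $\mathrm{Sq}^0$ on $\mathrm{Ext}^{2,t}$ is injective for all $t$ and an isomorphism for $t\ne1$. The exception $t=1$ is real: there sits $h_0^2$.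

In general $v_0^q\in H^0(S^qV)_q$ is nonzero. So one cannot expect $E_2^{p,q}$ to vanish for all $t$. But $v_0^q$ matters only for $t=q/2$, which is not divisible by a high power of 2. We want to show that every $H^p(S^qV)_{t+q/2}$ with $q\ge2$ and $p+q\le s$ vanishes when $t$ is divisible by a high power of $2$.

## 6. Symmetric and exterior powers of $V$

Symmetric powers will be cut into exterior powers of twists. Write $\Lambda(W)=S(W)/(w^2)$.

**Lemma 6.** Let $W$ be a comodule.

(a) $S^q(W)$ has a finite filtration by subcomodules with quotients $\Lambda^{b_0}(W)\otimes\Lambda^{b_1}(W^{(1)})\otimes\Lambda^{b_2}(W^{(2)})\otimes\cdots$, $\sum_ib_i2^i=q$.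

(b) For $a\ge1$ the Koszul complex
$$0\to\Lambda^aW\to S^1W\otimes\Lambda^{a-1}W\to S^2W\otimes\Lambda^{a-2}W\to\cdots\to S^aW\to0,$$
$$f\otimes w_1\wedge\dots\wedge w_b\mapsto\sum_ifw_i\otimes(w_1\wedge\cdots\widehat{w_i}\cdots\wedge w_b),$$
is an exact complex of comodules.

(c) For $a\ge1$ there is an exact sequence of comodules, whose first map is $v_0\wedge-$:
$$0\to\Sigma\Lambda^{a-1}(V)^{(1)}\to\Lambda^a(V)\to\Lambda^a(V)^{(1)}\to0.\tag{10}$$

**Proof.** (a) The map $W^{(1)}\to S^2(W)$, $w\mapsto w^2$, is linear, and colinear because $\rho(w)^2=\sum w_{(-1)}^2\otimes w_{(0)}^2$. (In particular $\Lambda(W)$ is a comodule algebra.) Extend it to an algebra map $S(W^{(1)})\to S(W)$, and let $F_j\subset S^q(W)$ be the image of $S^j(W^{(1)})\otimes S^{q-2j}(W)$. In a basis of $W$, every monomial is uniquely $x^2y$ with $y$ squarefree, and $F_j$ is spanned by those with $\deg x\ge j$. So $F_0=S^q(W)\supset F_1\supset\cdots$ is finite. Multiplication $S^j(W^{(1)})\otimes S^{q-2j}(W)\to F_j/F_{j+1}$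 kills the multiples of squares $w^2$ in the second factor, and the induced colinear map $S^j(W^{(1)})\otimes\Lambda^{q-2j}(W)\to F_j/F_{j+1}$ carries a basis to the basis of all $x^2y$ with $\deg x=j$. Now filter $S^j(W^{(1)})$ in the same way, by induction on $q$, as $j\le q/2$.

(b) The map is the $S(W)$-linear derivation $d$ of $S(W)\otimes\Lambda(W)$ with $d(w)=w\in S^1W$ for $w\in\Lambda^1W$. It is well defined, since a derivation kills squares in characteristic 2. In characteristic 2, $d^2$ is again a derivation, and it kills generators, so $d^2=0$. Both $\kappa=(1\otimes d)\rho$ and $\kappa=\rho d$ satisfy $\kappa(xy)=\kappa(x)\rho(y)+\rho(x)\kappa(y)$, and they agree on the generators in $S^1W$ and $\Lambda^1W$. So they are equal and $d$ is colinear. Exactness is a statement about vector spaces. For one variable, the weight $a$ part is $x^{a-1}\otimes y\mapsto x^a$, an isomorphism for $a\ge1$. The general case follows by Künneth and direct limits.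

(c) The surjection is $\Lambda^a$ of $V\to V/\mathbb F_2v_0\cong V^{(1)}$. Its kernel is $v_0\wedge\Lambda^{a-1}V\cong\Sigma\Lambda^{a-1}(V/\mathbb F_2v_0)$, as $v_0$ is primitive of degree 1. $\square$

**Definition (the class $\mathcal M$).** $\mathcal M$ is the class of comodules, each remembered together with its list of pairs $(a_l,c_l)$,
$$M=\bigotimes_{l=1}^k\Lambda^{a_l}(V^{(c_l)}),\qquad k\ge0,\ a_l\ge1,\ c_l\ge0\qquad(M=\mathbb F_2\text{ for }k=0).$$
Factors $\Lambda^0$ are dropped. Put $n(M)=\sum a_l$ and $e(M)=\sum a_l2^{c_l}$.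

By Lemma 6(a), for $Y\in\mathcal M$ the comodule $S^q(V)\otimes Y$ has a finite filtration with quotients $M'\in\mathcal M$ satisfying
$$n(M')\le q+n(Y),\qquad e(M')=q+e(Y),\tag{11}$$
and the new twists $c$ (those not coming from $Y$) satisfy $2^c\le q$. We say "filter $S^qV\otimes Y$ by $M'$". For example, $S^4V$ is filtered by $\Lambda^4V$, $\Lambda^2V\otimes\Lambda^1(V^{(1)})$, $\Lambda^2(V^{(1)})$ and $V^{(2)}$, with $n=4,3,2,1$ and $e=4$ each time. By long exact sequences, if $H^p(M')_w=0$ for all quotients $M'$, then $H^p(S^qV\otimes Y)_w=0$.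

## 7. A circular reduction, and the connecting map on $E_2$

So we want $H^p(M)_w=0$ for $M\in\mathcal M$ and $w$ in a suitable residue class modulo a high power of 2. If all twists are positive, $M=Y^{(1)}$, and (7) reduces the question to $H^{p-q}(S^qV\otimes Y)_{(w+q)/2}$: for $q\ge1$ the number $p$ has dropped, and for $q=0$ a twist has been removed. The first thing to try for an untwisted factor is to use (10) to replace $\Lambda^aV$ by its two twisted pieces and then apply (7).

Look at $M=V$ and $w$ divisible by a high power of 2. From (4),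
$$H^p(\mathbb F_2)_{w-1}\to H^p(V)_w\to H^p(V^{(1)})_w\xrightarrow{\ \delta\ }H^{p+1}(\mathbb F_2)_{w-1}.$$
The left group has lost its factor $V$. For the group $H^p(V^{(1)})_w$, the terms of (7) with $q\ge1$ have smaller $p$, but the term with $q=0$ is $H^p(V)_{w/2}$: the same $p$, the same comodule $V$, and a degree again divisible by a high power of 2. The reduction has gone in a circle, and there is no quantity left that decreases.

To get out, do not try to show that $H^p(V^{(1)})_w$ vanishes. What is needed is only that $\delta$ is injective on it. On the circular term, $\delta$ can be read on $E_2$: it should be the map $H_D^p(V^{(1)})\to H_D^p(H_E^1(\Sigma\mathbb F_2))$ induced by the $E$-connecting map $V^{(1)}\to H_E^1(\Sigma\mathbb F_2)$, which by Step 4 of Proposition 5 is an isomorphism. For $p=0$ this can be seen by hand: $H^0(V^{(1)})$ is spanned by the class of $v_1$, and $\delta$ sends it to $h_0v_0\ne0$. For $\Lambda^aV$ the isomorphism is replaced by the first Koszul map.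 The next lemma says when reading $\delta$ on $E_2$ is legitimate: one must exclude the differentials that could hit $E_2^{p,1}=H_D^p(H_E^1(A))$.

**Lemma 7.** Let $0\to A\to B\to C\to0$ be an exact sequence of $P$-comodules with $C$ a $D$-comodule. Fix $p$ and an internal degree. Suppose that in that degree $H_D^{p-j}(H_E^j(A))=0$ for all $j\ge2$, and that $H_D^p(\delta_E):H_D^p(C)\to H_D^p(H_E^1(A))$ is injective, where $\delta_E:C=H_E^0(C)\to H_E^1(A)$ is the connecting map. Then in that degree the composite $H_D^p(C)\to H^p(C)\xrightarrow{\delta}H^{p+1}(A)$ of the edge map and the connecting map is injective.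

**Proof.** **Step 1: realize $\delta$ and $\delta_E$ by one chain map.** By the horseshoe lemma choose injective resolutions with $I_B^k=I_A^k\oplus I_C^k$ and differential $(x,c)\mapsto(dx+\theta c,dc)$, where $\theta:I_C^k\to I_A^{k+1}$ is $P$-colinear. The square of the differential being zero gives $d\theta=\theta d$ in characteristic 2, so $\theta:I_C\to I_A[1]$ is a chain map. A cocycle $c$ lifts to $(0,c)$ with boundary $(\theta c,0)$. Hence $\theta$ induces the connecting map $\delta$ after applying $H^0$, and the connecting maps of $H_E^*$ after applying $F$.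

**Step 2: map into a truncation.** Let $u$ be the composite $C\to F(I_C)\xrightarrow{F(\theta)}F(I_A)[1]$, where $C=F(C)$ is the kernel of $F(I_C^0)\to F(I_C^1)$. By Proposition 4 and Step 1, $u$ induces on $\mathbb H_D^p$ the composite $H_D^p(C)\to H^p(C)\xrightarrow\delta H^{p+1}(A)$. Let $Q=\tau_{\ge0}(F(I_A)[1])$, that is,
$$F(I_A^1)/dF(I_A^0)\to F(I_A^2)\to F(I_A^3)\to\cdots\quad\text{in degrees }0,1,2,\dots$$
So $H^j(Q)=H_E^{j+1}(A)$ for $j\ge0$. Since $d\theta(c)=\theta(dc)=0$ for $c\in C$, the elements of $\theta(C)$ are cocycles of $F(I_A^1)$. So the composite $C\to F(I_A)[1]\to Q$ equals, as a chain map, $C\xrightarrow{\delta_E}H_E^1(A)=H^0(Q)\hookrightarrow Q$.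

**Step 3: $H_D^p(H^0(Q))\to\mathbb H_D^p(Q)$ is injective.** From $0\to H^0(Q)\to Q\to Q/H^0(Q)\to0$, where $Q/H^0(Q)\simeq\tau_{\ge1}Q$, the kernel in question is a quotient of $\mathbb H_D^{p-1}(\tau_{\ge1}Q)$. The latter has a finite filtration whose pieces are subquotients of $H_D^{p-1-i}(H^i(Q))=H_D^{p-(i+1)}(H_E^{i+1}(A))$, $i\ge1$. With $j=i+1\ge2$ these vanish by hypothesis.

**Step 4: conclusion.** By hypothesis and Step 3, $H_D^p(C)\to H_D^p(H_E^1(A))\to\mathbb H_D^p(Q)$ is injective. By Step 2 it factors through $H_D^p(C)\to\mathbb H_D^p(F(I_A)[1])=H^{p+1}(A)$, which is therefore injective. $\square$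

## 8. States and the vanishing proposition

Fix an integer $B\ge1$ and put $K=\lfloor\log_2B\rfloor+1\ge1$, so $2^K>B$. The next definition collects what a group $H^p(M)_w$, $w\equiv\alpha$, must satisfy for the induction to run.

**Definition (state).** A state is a triple $\sigma=(p,M,\alpha)$ with $p\ge0$, $M\in\mathcal M$, $\alpha\in\mathbb Z$, such that
$$p+n(M)\le B,\qquad c_l\le K\ (\forall l),\qquad\alpha<e(M),\qquad-2B\le\alpha\le B,$$
and moreover $-B\le\alpha\le B$ if some $c_l=0$. Put $m(\sigma)=\min_lc_l$ if $n(M)>0$, and $m(\sigma)=v_2(\alpha)$ if $M=\mathbb F_2$. Put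
$$R(\sigma)=(K+1)(2p+n(M))+m(\sigma)+1 .$$

If $M=\mathbb F_2$ then $e(M)=0$, so $-2B\le\alpha<0$ and $v_2(\alpha)$ makes sense. As $2B<2^{K+1}$, it is at most $K$. So always $0\le m(\sigma)\le K$ and $R(\sigma)\ge1$.

The condition $\alpha<e(M)$ cannot be dropped: $H^0(\mathbb F_2)_0\ne0$ has $\alpha=0=e(\mathbb F_2)$, and $v_0\in H^0(V)_1$ has $\alpha=1=e(V)$. The number $R$ counts the binary digits of $w$ that are used up. Halving degrees costs one digit. The quantity $2p+n$ will drop at every step except the removal of a twist, and twists are removed at most $K$ times in a row.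

**Proposition 8.** For every state $\sigma=(p,M,\alpha)$: $H^p(M)_w=0$ for all $w\equiv\alpha\pmod{2^{R(\sigma)}}$.

For example, the state $(0,\mathbb F_2,-1)$ has $R=1$ and says that $H^0(\mathbb F_2)_w=0$ for odd $w$.

**Proof.** Strong induction on $R(\sigma)$. Write $n=n(M)$, $R=R(\sigma)$, and let $w\equiv\alpha\pmod{2^R}$.

**Bookkeeping.** The following makes the induction available. If a state $\sigma'=(p',M',\alpha')$, with $n'=n(M')$, has $2p'+n'\le2p+n-1$, then
$$R(\sigma')\le(K+1)(2p+n-1)+K+1=(K+1)(2p+n)\le R-1.\tag{12}$$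
Let $q$ be an integer. If $\alpha+q$ is odd, so is $w+q$, since $R\ge1$. If $\alpha+q$ is even, then $(w+q)/2\equiv(\alpha+q)/2\pmod{2^{R-1}}$. So if $\sigma'=(p',M',(\alpha+q)/2)$ is a state with $R(\sigma')\le R-1$, then $H^{p'}(M')_{(w+q)/2}=0$ by induction. Groups $H^{p'}$ with $p'<0$ are zero, so only $p'\ge0$ is considered. In particular the numbers $q$ and $j$ below, which are subtracted from $p$, are $\le p\le B<2^K$, so new twists $c$, having $2^c\le q$ (or $2^c\le j$), are $<K$.

**Case A: all $c_l\ge1$ (including $M=\mathbb F_2$).** Then $M=Y^{(1)}$ with $Y\in\mathcal M$, $n(Y)=n$, $e(Y)=e(M)/2$. By (7) it suffices that $H^{p-q}(S^qV\otimes Y)_{(w+q)/2}=0$ for $0\le q\le p$. If $\alpha+q$ is odd this is clear. Let $\alpha+q$ be even and $\alpha'=(\alpha+q)/2$. From $-2B\le\alpha\le B$ and $0\le q\le B$ we get $\alpha'\in[-B,B]$, which is the range allowed for untwisted factors.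

For $q=0$: $\sigma'=(p,Y,\alpha/2)$ is a state, since $\alpha/2<e(M)/2=e(Y)$ and the twists have dropped by one. Also $m(\sigma')=m(\sigma)-1$, both when $n>0$ and when $M=\mathbb F_2$. So $R(\sigma')=R-1$, and induction applies.

For $q\ge1$: filter by $M'$ as in (11), with $p'=p-q$ and $n'\le n+q$. Then $p'+n'\le p+n\le B$ and $2p'+n'\le2p+n-q$. Since $\alpha<2e(Y)$, $\alpha'<e(Y)+q/2\le e(Y)+q=e(M')$. The twists are $\le K$. So these are states, and (12) applies.

**Case B: some $c_l=0$.** Now $m(\sigma)=0$ and $\alpha\in[-B,B]$. Let $Z=\{l:c_l=0\}\ne\emptyset$,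
$$X_+=\bigotimes_{l\notin Z}\Lambda^{a_l}(V^{(c_l)}),\qquad M'''=\bigotimes_{l\in Z}\Lambda^{a_l}(V)^{(1)}\otimes X_+ .$$
By (10), $M'''$ is a quotient of $M$. We show that $H^p(M)_w\to H^p(M''')_w$ is both injective and zero.

**Step 1: $H^p(M)_w\to H^p(M''')_w$ is injective.** Here we show that $H^p$ of the kernel of $M\to M'''$ vanishes in degree $w$. Let $U_l=\Sigma\Lambda^{a_l-1}(V)^{(1)}$ be the kernel of $\Lambda^{a_l}(V)\to\Lambda^{a_l}(V)^{(1)}$, and let $G_k\subset M$ be the sum, over the sets $J\subset Z$ with $|J|=k$, of the subcomodules $\bigotimes_{l\in J}U_l\otimes\bigotimes_{l\in Z\setminus J}\Lambda^{a_l}(V)\otimes X_+$. Choosing linear complements of the $U_l$, one sees that $G_1$ is the kernel of $M\to M'''$, and that for $k\ge1$ the quotient $G_k/G_{k+1}$ is the direct sum over $|J|=k$ of $\Sigma^{|J|}N_J$, where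
$$N_J=\bigotimes_{l\in J}\Lambda^{a_l-1}(V^{(1)})\otimes\bigotimes_{l\in Z\setminus J}\Lambda^{a_l}(V^{(1)})\otimes X_+\in\mathcal M.$$
So the kernel has a finite filtration with quotients $\Sigma^{|J|}N_J$, $\emptyset\ne J\subset Z$ (up to direct sums).

We claim that $(p,N_J,\alpha-|J|)$ is a state. We have $n(N_J)=n-|J|$, and all twists of $N_J$ lie in $[1,K]$ (or $N_J=\mathbb F_2$). Since $|J|\le n\le B$, we have $\alpha-|J|\in[-2B,B]$, which is the range allowed when no twist is $0$. Finally $\alpha<e(M)=\sum_Za_l+e(X_+)$ and $e(N_J)=2\sum_Za_l-2|J|+e(X_+)$ give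
$$e(N_J)-(\alpha-|J|)>\sum_Za_l-|J|\ge0 .$$
As $2p+n(N_J)\le2p+n-1$, (12) applies, and $w-|J|\equiv\alpha-|J|\pmod{2^R}$. By induction $H^p(\Sigma^{|J|}N_J)_w=H^p(N_J)_{w-|J|}=0$. So $H^p$ of the kernel vanishes in degree $w$.

**Step 2: $H^p(M)_w\to H^p(M''')_w$ is zero.** We factor this map through a quotient in which only one factor is still untwisted, and use a connecting map. Fix $l_0\in Z$ and put $a=a_{l_0}$. Write
$$Y^{(1)}=\bigotimes_{l\in Z\setminus\{l_0\}}\Lambda^{a_l}(V)^{(1)}\otimes X_+,\quad Y\in\mathcal M,\qquad M''=\Lambda^a(V)\otimes Y^{(1)},\qquad T=\Lambda^a(V)\otimes Y\in\mathcal M,$$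
so that $M'''=T^{(1)}$ and $M\to M''\to M'''$. By (10) there is an exact sequence
$$0\to A\to M''\to T^{(1)}\to0,\qquad A=\Sigma(\Lambda^{a-1}V\otimes Y)^{(1)}.$$
The map in question factors through $H^p(M'')_w\to H^p(T^{(1)})_w$, whose image is the kernel of $\delta:H^p(T^{(1)})_w\to H^{p+1}(A)_w$. So it suffices to show that either $H^p(T^{(1)})_w=0$ or $\delta$ is injective in degree $w$. All twists of $T$ and $Y$ are $\le K$, $n(T)=n$, $e(T)=a+e(Y)=\sum_Za_l+e(X_+)/2$, and so
$$2e(T)=e(M)+\sum_Za_l\ge e(M)>\alpha.\tag{13}$$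

**Step 2a: the edge map $H_D^p(T^{(1)})_w\to H^p(T^{(1)})_w$ is onto.** This reduces the injectivity of $\delta$ to classes coming from $D$. By (7) for $T$ it suffices that $H^{p-q}(S^qV\otimes T)_{(w+q)/2}=0$ for $1\le q\le p$. If $\alpha+q$ is odd this is clear. Otherwise filter by $M'$: $p'=p-q$, $n'\le n+q$, $p'+n'\le B$, $2p'+n'\le2p+n-q$, $\alpha'=(\alpha+q)/2\in[-B,B]$, and by (13) $2\alpha'<2e(T)+q\le2e(T)+2q=2e(M')$. These are states, and (12) and induction apply.

If $\alpha$ is odd, then $w$ is odd, $H_D^p(T^{(1)})_w=0$ by (3), hence $H^p(T^{(1)})_w=0$, and Step 2 is done. From now on $\alpha$, hence $w$, is even.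

**Step 2b: the composite $H_D^p(T^{(1)})_w\to H^p(T^{(1)})_w\xrightarrow{\delta}H^{p+1}(A)_w$ is injective.** We check the two hypotheses of Lemma 7 for $0\to A\to M''\to T^{(1)}\to0$ in degree $w$.

*First hypothesis: $H_D^{p-j}(H_E^j(A))_w=0$ for $2\le j\le p$* (for $j>p$ there is nothing to show). By Proposition 5, $H_E^j(A)\cong\Sigma^{1-j}(S^jV\otimes\Lambda^{a-1}V\otimes Y)^{(1)}$. So by (3) the group is $H^{p-j}(S^jV\otimes\Lambda^{a-1}V\otimes Y)_{(w-1+j)/2}$, which is $0$ if $\alpha-1+j$ is odd. Otherwise filter by $M'$. The comodule $\Lambda^{a-1}V\otimes Y$ has invariants $n-1$ and $e(T)-1$, so $p'=p-j$, $n'\le j+n-1$, $p'+n'\le B$, $2p'+n'\le2p+n-j-1$, $\alpha'=(\alpha-1+j)/2\in[-B,B]$, and $e(M')=j-1+e(T)$. By (13),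
$$2\alpha'=\alpha-1+j<2e(T)+j-1\le2e(T)+2j-2=2e(M').$$
These are states, and (12) and induction (with $q=j-1$ in the bookkeeping of degrees) give $0$.

*Second hypothesis: $H_D^p(\delta_E)$ is injective in degree $w$.* First we compute $\delta_E:T^{(1)}\to H_E^1(A)$. Let $n_1,\dots,n_a\ge1$ and $y\in Y^{(1)}$. By (5), since $v_0\wedge v_0=0$ and $Y^{(1)}$ is $E$-trivial, the $E$-coaction on $M''$ sends $v_{n_1}\wedge\dots\wedge v_{n_a}\otimes y$ to
$$1\otimes v_{n_1}\wedge\dots\wedge v_{n_a}\otimes y+\sum_i\xi_{n_i}\otimes(v_0\wedge v_{n_1}\wedge\cdots\widehat{v_{n_i}}\cdots\wedge v_{n_a})\otimes y .$$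
So $\delta_E$ sends the class of $v_{n_1}\wedge\dots\wedge v_{n_a}\otimes y$ to $\sum_i[\xi_{n_i}](v_0\wedge v_{n_1}\wedge\cdots\widehat{v_{n_i}}\cdots\wedge v_{n_a})\otimes y$. By (8) and Step 4 of Proposition 5 there is a $D$-colinear identification
$$H_E^1(A)\cong V^{(1)}\otimes\Lambda^{a-1}(V)^{(1)}\otimes Y^{(1)}$$
under which $[\xi_n]v_0$ corresponds to the class of $v_n$ in $V/\mathbb F_2v_0\cong V^{(1)}$. Under it, $\delta_E=\partial^{(1)}\otimes\mathrm{id}$, where $\partial:\Lambda^aV\to V\otimes\Lambda^{a-1}V$ is the first Koszul map. By Lemma 6(b) $\delta_E$ is injective with cokernel $C'^{(1)}$, where $C'$ is the cokernel of $\partial\otimes\mathrm{id}_Y$. So $C'=0$ if $a=1$, and for $a\ge2$ there is an exact sequence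
$$0\to C'\to X_0\to X_1\to\cdots\to X_{a-2}\to0,\qquad X_j=S^{2+j}V\otimes\Lambda^{a-2-j}V\otimes Y.$$

By the long exact sequence of $H_D^*$, it suffices that $H_D^{p-1}(C'^{(1)})_w=H^{p-1}(C')_{w/2}=0$. For $a=1$ this is clear. For $a\ge2$ break the exact sequence into $0\to Z_j\to X_j\to Z_{j+1}\to0$ with $Z_0=C'$ and $Z_{a-1}=0$. The exact sequences
$$H^{p-2-j}(Z_{j+1})\to H^{p-1-j}(Z_j)\to H^{p-1-j}(X_j)$$
show that it is enough to have $H^{p-1-j}(X_j)_{w/2}=0$ for $0\le j\le a-2$. Filter $X_j$ by $M'$: $p'=p-1-j$, $n'\le(2+j)+(a-2-j)+n(Y)=n$, $p'+n'\le B$, $2p'+n'\le2p+n-2$, $\alpha'=\alpha/2\in[-B,B]$, and $e(M')=a+e(Y)=e(T)>\alpha/2$ by (13). The new twists $c$ satisfy $2^c\le2+j\le a\le n\le B<2^K$. These are states, and (12) and induction apply.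

So Lemma 7 gives Step 2b.

**Step 2c: conclusion.** By Step 2a every element of $H^p(T^{(1)})_w$ comes from $H_D^p(T^{(1)})_w$. If $\delta$ kills it, then by Step 2b its preimage is $0$. So $\delta$ is injective on $H^p(T^{(1)})_w$, which proves Step 2.

By Step 1 the map $H^p(M)_w\to H^p(M''')_w$ is injective, and by Step 2 it is zero. Hence $H^p(M)_w=0$. $\square$

## 9. Proof of Theorem 2

Take $B=s$ in Section 8, so $K+1=\lfloor\log_2s\rfloor+2$ and $r(s)=(K+1)(2s-1)$. Let $2^{r(s)}\mid t$. By the discussion of (9), $\mathrm{Sq}^0:\mathrm{Ext}^{s,t}\to\mathrm{Ext}^{s,2t}$ is an isomorphism if $E_2^{p,q}=H^p(S^qV)_{t+q/2}$ vanishes for all even $q\ge2$ and $p\ge0$ with $p+q\in\{s-1,s\}$.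

For such $p,q$, filter $S^qV$ by $M'\in\mathcal M$, with $n(M')\le q$, $e(M')=q$, and twists $\le\log_2q\le\log_2s<K$. Then $(p,M',q/2)$ is a state: $p+n(M')\le p+q\le s=B$, $0\le q/2\le s$, and $q/2<q=e(M')$. Since $m\le K$ and
$$2p+n(M')\le2(s-q)+q=2s-q\le2s-2,$$
its $R$ is at most $(K+1)(2s-2)+K+1=r(s)$. As $2^{r(s)}\mid t$, we have $t+q/2\equiv q/2\pmod{2^{r(s)}}$, so Proposition 8 gives $H^p(M')_{t+q/2}=0$ for all these $M'$. Hence $E_2^{p,q}=0$. This proves Theorem 2, and with it the conjecture for every $s$. $\blacksquare$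

## 10. Vanishing of $\mathrm{Ext}^{s,t}$ for $t$ close to $0$ in the 2-adic sense

Proposition 8 was needed with $\alpha=q/2>0$. The negative values of $\alpha$, which entered through the suspensions in Step 1, say something about $\mathrm{Ext}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ itself.

**Corollary 9.** Let $s,a\ge1$, let $B\ge\max(s,a/2)$ be an integer, and $K=\lfloor\log_2B\rfloor+1$. Then $\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)=0$ for all $t\equiv-a\pmod{2^{2s(K+1)+v_2(a)+1}}$.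

**Proof.** The triple $(s,\mathbb F_2,-a)$ is a state: $p+n=s\le B$, there are no twists, $-a<0=e(\mathbb F_2)$, and $-2B\le-a\le B$. It has $m=v_2(a)$ and $R=2s(K+1)+v_2(a)+1$. Apply Proposition 8. $\square$
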